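\title{Essential self-adjointness of the Laplacian on quotients of reductive symmetric spaces}

\begin{abstract}
Let $X=G/H$ be a reductive symmetric space with a $G$-invariant pseudo-Riemannian structure, and let $\Gamma$ be a discrete subgroup of $G$ acting properly discontinuously and freely on $X$. We prove that the Laplacian of $\Gamma\backslash X$ is essentially self-adjoint on compactly supported smooth functions, with no further assumption on $\Gamma$. In particular its $L^2$-eigenvalues are real, which proves a conjecture posed in a paper of Kassel and Kobayashi. The same holds for every formally self-adjoint operator coming from the center of the enveloping algebra. The proof combines a volume estimate for overlaps of translated balls in $X$, which bounds the growth of lifts of $L^2$-functions, with the construction of rapidly decaying solutions on $X$, one $K$-type at a time.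
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be a real linear reductive Lie group: a linear Lie group with finitely many connected components whose Lie algebra $\mathfrak g$ is reductive. Let $\sigma$ be an involutive automorphism of $G$ and let $H$ be an open subgroup of the fixed-point group $G^\sigma$. The quotient $X=G/H$ is a \emph{reductive symmetric space}. We fix a $G$-invariant pseudo-Riemannian structure on $X$. Such a structure arises, for instance, from a nondegenerate $\mathrm{Ad}(G)$-invariant symmetric bilinear form on $\mathfrak g$ whose restriction to $\mathfrak h$ is nondegenerate, through the isomorphism $\mathfrak h^\perp\cong\mathfrak g/\mathfrak h$; the Killing form has this property when $G$ is semisimple.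

Let $\Gamma$ be a discrete subgroup of $G$ acting on $X$ freely and \emph{properly discontinuously}: for every compact set $Q\subset X$ only finitely many $\gamma\in\Gamma$ satisfy $\gamma Q\cap Q\neq\emptyset$. Then $X_\Gamma=\Gamma\backslash X$ is a manifold, the projection $p_\Gamma:X\to X_\Gamma$ is a covering, and $X_\Gamma$ inherits a pseudo-Riemannian structure, a volume measure, and a Laplacian $\square_{X_\Gamma}=\operatorname{div}\circ\operatorname{grad}$. The \emph{discrete spectrum} $\mathrm{Spec}_d(\square_{X_\Gamma})$ is the set of $\lambda\in\mathbb C$ for which some nonzero $f\in L^2(X_\Gamma)$ satisfies $\square_{X_\Gamma}f=\lambda f$ in the sense of distributions. The following conjecture is posed in \cite{KK}.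

\begin{quote}
\emph{For every reductive symmetric space $X=G/H$ and every discrete subgroup $\Gamma$ of $G$ acting properly discontinuously and freely on $X$, one has $\mathrm{Spec}_d(\square_{X_\Gamma})\subset\mathbb R$.}
\end{quote}

The conjecture is a statement about self-adjointness. Recall that a densely defined symmetric operator $T$ on a Hilbert space is \emph{essentially self-adjoint} if its closure $\overline T$ equals the adjoint $T^*$. The dimension of $\ker(T^*-z)$ is constant on each of the half-planes $\operatorname{Im}z>0$ and $\operatorname{Im}z<0$, and $T$ is essentially self-adjoint if and only if both dimensions are zero. Take for $T$ the operator $\square_{X_\Gamma}$ with domain $C_c^\infty(X_\Gamma)$, which is symmetric by Green's formula; inner products are linear in the first variable. Since $\square_{X_\Gamma}$ has real coefficients, the distributional equation $\int f\,\square_{X_\Gamma}w=\lambda\int fw$ for all test functions $w$ reads $\langle f,Tw\rangle=\lambda\langle f,w\rangle$, that is, $f\in\operatorname{Dom}(T^*)$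 and $T^*f=\lambda f$. So $\mathrm{Spec}_d(\square_{X_\Gamma})$ is the set of eigenvalues of $T^*$. Complex conjugation maps $\ker(T^*-z)$ onto $\ker(T^*-\bar z)$. Hence exactly one of two things happens: either $T$ is essentially self-adjoint and $\mathrm{Spec}_d(\square_{X_\Gamma})\subset\mathbb R$, or $\mathrm{Spec}_d(\square_{X_\Gamma})$ contains all of $\mathbb C\setminus\mathbb R$. The second alternative does occur for Laplacians of incomplete manifolds: on the half-line $(0,\infty)$ the function $e^{-ax}$ with $\operatorname{Re}a>0$ is a square-integrable eigenfunction of $d^2/dx^2$ with eigenvalue $a^2$.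

\subsection{Results}

\begin{theorem}\label{thm:laplacian}
Let $X=G/H$ be a reductive symmetric space with any $G$-invariant pseudo-Riemannian structure, and let $\Gamma\subset G$ be a discrete subgroup acting properly discontinuously and freely on $X$. Then $\square_{X_\Gamma}$ with domain $C_c^\infty(X_\Gamma)$ is essentially self-adjoint in $L^2(X_\Gamma)$. In particular $\mathrm{Spec}_d(\square_{X_\Gamma})\subset\mathbb R$.
\end{theorem}

The group $\Gamma$ need not be finitely generated or cocompact, and no bound on the growth of its orbits is assumed. Of the definition of a linear reductive group we use only three properties: $G$ has finitely many components, $\mathfrak g$ is reductive, and the analytic subgroup $G_{ss}$ with Lie algebra $[\mathfrak g,\mathfrak g]$ has finite center.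

Theorem~\ref{thm:laplacian} is deduced from a statement in which neither the metric nor the involution appears. For $Z\in\mathfrak g$ and a smooth function $u$ on a homogeneous space $G/H$ put
\[
(L_Zu)(x)=\frac{d}{dt}\Big|_{t=0}u(\exp(-tZ)x).
\]
This is a representation of $\mathfrak g$, and it extends to a homomorphism $U\mapsto L_U$ from the enveloping algebra $U(\mathfrak g_{\mathbb C})$ to differential operators on $G/H$. If $G$ is connected and $U$ lies in the center $Z(U(\mathfrak g_{\mathbb C}))$, then $\mathrm{Ad}(g)U=U$ for all $g\in G$, so $L_U$ is $G$-invariant. A $G$-invariant differential operator $D$ on $X$ induces an operator $D_\Gamma$ on $X_\Gamma$ by $(D_\Gamma w)\circ p_\Gamma=D(w\circ p_\Gamma)$.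

\begin{theorem}\label{thm:center}
Let $G$ be as above and connected, with a Cartan decomposition $G=K\exp\mathfrak p$ as in Section~\ref{sec:cartan}. Let $H$ be a closed subgroup with $\mathfrak h=(\mathfrak h\cap\mathfrak k)\oplus(\mathfrak h\cap\mathfrak p)$ and $H=(H\cap K)\exp(\mathfrak h\cap\mathfrak p)$. Let $\Gamma\subset G$ be a discrete subgroup acting properly discontinuously and freely on $X=G/H$. Let $U\in Z(U(\mathfrak g_{\mathbb C}))$ and $D=L_U$. If $D$ is formally self-adjoint for the $G$-invariant measure of $X$, then $D_\Gamma$ is essentially self-adjoint on $C_c^\infty(X_\Gamma)$.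
\end{theorem}

\subsection{The Riemannian argument and why it does not extend}\label{sec:riemannian}

The manifold $X_\Gamma$ is geodesically complete: every point of $X$ is fixed by an isometry with differential $-1$ (see the proof of Lemma~\ref{lem:casimir}), and reflecting a geodesic segment of parameter length $b$ at its point of parameter $2b/3$ extends it to length $4b/3$. So one expects the first alternative, by analogy with the following argument on a complete Riemannian manifold $(M,g)$. Let $f\in L^2(M)$ satisfy $\square f=\lambda f$. By ellipticity $f$ is smooth. Let $0\le\chi\le1$ be a Lipschitz function of the distance to a base point, equal to $1$ on the ball of radius $R$, with $|\nabla\chi|\le1/R$ and support in the ball of radius $2R$, which is compact by completeness. Then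
\begin{equation}\label{eq:cutoff}
\lambda\int\chi^2|f|^2=-\int\chi^2\,g(\nabla f,\nabla\bar f)-2\int\chi\bar f\,g(\nabla f,\nabla\chi).
\end{equation}
The real part gives $\|\chi\nabla f\|^2\le|\lambda|\,\|f\|^2+2R^{-1}\|\chi\nabla f\|\,\|f\|$, so $\|\chi\nabla f\|$ is bounded uniformly in $R\ge1$. The imaginary part gives $|\operatorname{Im}\lambda|\,\|\chi f\|^2\le2R^{-1}\|\chi\nabla f\|\,\|f\|\to0$. Hence $f=0$ if $\lambda\notin\mathbb R$.

For an indefinite metric $f$ need not be smooth, $g(\nabla f,\nabla\bar f)$ has no sign and does not control $\nabla f$, and there is no distance function from which to build $\chi$.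

\subsection{The method}

Let $f\in L^2(X_\Gamma)$ be a weak solution that we want to show is zero, and let $\tilde f=f\circ p_\Gamma$. Ellipticity is available upstairs: on functions on $X$ that transform under a fixed irreducible representation $\tau$ of the compact group $K$, a suitable $G$-invariant operator $E\geq0$ agrees with an elliptic operator. The group $K$ does not act on $X_\Gamma$, so we impose the $K$-type on test functions and not on $f$. Given a test function $\psi$ of type $\tau$ on $X$, we solve $(E+\Lambda)u=\psi$. If $(E+\Lambda)\tilde f=0$, a formal integration by parts gives $\int_X\tilde f\,\overline\psi=0$, and it is legitimate when $u$ decays faster than $\tilde f$ grows. Section~\ref{sec:volume} shows that $\tilde f$ grows at most exponentially, in an averaged sense and at a rate independent of $\Gamma$; this is the geometric core of the paper. Section~\ref{sec:decay} shows that $u$ decays at any prescribed exponential rate once $\Lambda$ is large in terms of $\tau$. Section~\ref{sec:esa} removes the dependence of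 $\Lambda$ on $\tau$ by analytic continuation and passes from $E_\Gamma$ to $D_\Gamma$. Sections~\ref{sec:structure} and~\ref{sec:casimir} contain the structure theory and the reduction of Theorem~\ref{thm:laplacian} to Theorem~\ref{thm:center}. We first carry out the two main estimates by hand in an example.

\section{A model: the one-sheeted hyperboloid}\label{sec:model}

Let $G=\mathrm{SO}_0(2,1)$ be the identity component of the group preserving $x_1^2+x_2^2-x_3^2$, and let $X$ be the surface $x_1^2+x_2^2-x_3^2=1$. Let $K=\{k_\theta\}$ be the group of rotations in the $(x_1,x_2)$-plane, let $a_t$ be the hyperbolic rotation $\left(\begin{smallmatrix}\cosh t&\sinh t\\ \sinh t&\cosh t\end{smallmatrix}\right)$ in the $(x_1,x_3)$-plane, and let $h_T$ be the one in the $(x_2,x_3)$-plane. The stabilizer of $o=(1,0,0)$ is the noncompact group $H=\{h_T:T\in\mathbb R\}$, the identity component of the fixed group of conjugation by $\operatorname{diag}(-1,1,1)$. In the global coordinates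
\[
x=k_\theta a_to=(\cosh t\cos\theta,\ \cosh t\sin\theta,\ \sinh t)
\]
the invariant metric $-dx_1^2-dx_2^2+dx_3^2$ is $dt^2-\cosh^2t\,d\theta^2$, the volume is $\cosh t\,dt\,d\theta$, and
\[
\square_X=\partial_t^2+\tanh t\,\partial_t-\cosh^{-2}t\,\partial_\theta^2 .
\]
Put $B_r=\{|t|\le r\}=\{|x_3|\le\sinh r\}$. The third coordinate of $k_\theta a_sk_{\theta'}o$ is $\sinh s\cos\theta'$, so $B_r$ is the set of points $k_\theta a_sk_{\theta'}o$ with $0\le s\le r$; these are the sets $B_r$ of Section~\ref{sec:volume}, for the form $\beta_0$ of Section~\ref{sec:cartan} replaced by half the Killing form.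

\subsection*{$K$-types}
The operator $\square_X$ is hyperbolic, but on functions $v(t)e^{in\theta}$ it acts as the ordinary differential operator
\[
\square_n=\partial_t^2+\tanh t\,\partial_t+n^2\cosh^{-2}t
\]
on $L^2(\mathbb R,\cosh t\,dt)$. For $\Gamma=\{e\}$ this proves Theorem~\ref{thm:laplacian}: if $f\in L^2(X)$ and $\square_Xf=zf$ weakly, the Fourier coefficients $f_n(t)$ of $f$ in $\theta$ are square-integrable solutions of $\square_nf_n=zf_n$, and the argument with \eqref{eq:cutoff} applies, because the bounded real potential $n^2\cosh^{-2}t$ does not change the imaginary part and adds at most $n^2\|f_n\|^2$ to the real part. So $f_n=0$ for all $n$ if $z\notin\mathbb R$. For a lift $\tilde f$ from a quotient $\Gamma\backslash G/H$ with $\Gamma$ infinite this argument has no analogue: the $K$-components of $\tilde f$ are neither $\Gamma$-invariant nor known to be square integrable.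

\subsection*{Decay}
Let $\varphi=\log\cosh t$, so that $|\varphi-|t||\le\log2$ and $|\varphi'|\le1$, and let $\kappa>0$. For $v\in C_c^\infty(\mathbb R)$ an integration by parts against $\cosh t\,dt$ gives
\[
\langle e^{\kappa\varphi}(\Lambda-\square_n)e^{-\kappa\varphi}v,v\rangle=\int\Big[(v'-\kappa\varphi'v)\overline{(v'+\kappa\varphi'v)}+(\Lambda-n^2\cosh^{-2}t)|v|^2\Big]\cosh t\,dt .
\]
The cross terms $\kappa\varphi'(v'\bar v-v\overline{v'})$ are purely imaginary, so the real part is at least $\|v'\|^2+(\Lambda-n^2-\kappa^2)\|v\|^2$. For $\Lambda>n^2+\kappa^2$ the conjugated operator is coercive, and inverting it produces solutions $u=e^{-\kappa\varphi}v$ of $(\Lambda-\square_n)u=\psi$ with $e^{\kappa|t|}u$ square integrable. Any rate $\kappa$ can be reached, but the threshold $n^2+\kappa^2$ tends to infinity with $n$.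

\subsection*{Overlaps}
Since $h_To=o$, the set $h_TB_r$ meets $B_r$ for every $T$. The size of the overlap is easy to compute. Put $p=x_3+x_2$ and $q=x_3-x_2$. Then $h_T$ multiplies $p$ by $e^T$ and $q$ by $e^{-T}$, we have $x_1^2=1+pq$, and the volume is $dx_2\,dx_3/|x_1|=dp\,dq/(2|x_1|)$ on each of the sheets $\pm x_1>0$. The set $B_r\cap h_TB_r$ lies over the parallelogram
\[
|p+q|\le2\sinh r,\qquad|e^{-T}p+e^Tq|\le2\sinh r ,
\]
of area $(4\sinh r)^2/(2\sinh T)$. As $T\to+\infty$ with $r$ fixed, $p$ stays bounded on it and $q=O(e^{-T})$, so $|x_1|\to1$ uniformly and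
\begin{equation}\label{eq:modeloverlap}
\operatorname{vol}(B_r\cap h_TB_r)\sim\frac{8\sinh^2r}{\sinh T}.
\end{equation}
The overlap is a product of a factor depending on $r$ and a factor depending on $T$. So the overlap at scale $r$ exceeds the overlap at scale $1$ by a factor that is exponential in $r$ and does not grow with $T$. Proposition~\ref{prop:overlap} is the general form of this comparison.

\section{Structure of $G$ and $H$}\label{sec:structure}

In this section $G$ is connected.

\subsection{Cartan decompositions}\label{sec:cartan}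

Write $\mathfrak g=\mathfrak z\oplus\mathfrak g_{ss}$ with $\mathfrak z$ the center and $\mathfrak g_{ss}=[\mathfrak g,\mathfrak g]$. Choose a Cartan involution of $\mathfrak g_{ss}$, with eigenspace decomposition $\mathfrak g_{ss}=\mathfrak k_{ss}\oplus\mathfrak p_{ss}$ (the Killing form is negative definite on $\mathfrak k_{ss}$ and positive definite on $\mathfrak p_{ss}$), and let $K_{ss}$ be the analytic subgroup of $\mathfrak k_{ss}$. The standard facts are that $K_{ss}\times\mathfrak p_{ss}\to G_{ss}$, $(k,Y)\mapsto k\exp Y$, is a diffeomorphism, that $K_{ss}$ contains the center of $G_{ss}$, and that $K_{ss}$ is compact because this center is finite.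

The identity component $Z^\circ$ of the center of $G$ is the quotient of $\mathfrak z$ by a discrete subgroup. Let $\mathfrak t$ be the span of that subgroup. Then $\mathbb T=\exp\mathfrak t$ is a torus, the maximal compact subgroup of $Z^\circ$, and for any complement $\mathfrak z_{\mathfrak p}$ of $\mathfrak t$ in $\mathfrak z$ the map $\mathbb T\times\mathfrak z_{\mathfrak p}\to Z^\circ$ is an isomorphism. Multiplication $G_{ss}\times Z^\circ\to G$ is a homomorphism with bijective differential, hence onto, and its kernel is $\{(f,f^{-1}):f\in G_{ss}\cap Z^\circ\}$. The group $G_{ss}\cap Z^\circ$ is central in $G_{ss}$, so it is finite and contained in $K_{ss}$; being finite, it is contained in $\mathbb T$. So the kernel lies in $K_{ss}\times\mathbb T$. With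
\[
K=K_{ss}\mathbb T,\qquad\mathfrak k=\mathfrak k_{ss}\oplus\mathfrak t,\qquad\mathfrak p=\mathfrak p_{ss}\oplus\mathfrak z_{\mathfrak p},
\]
the group $K$ is compact and connected and $K\times\mathfrak p\to G$, $(k,Y)\mapsto k\exp Y$, is a diffeomorphism. We call this a \emph{Cartan decomposition} of $G$. Let $\theta$ be the automorphism of $\mathfrak g$ equal to $1$ on $\mathfrak k$ and $-1$ on $\mathfrak p$.

Let $\beta_0$ be the symmetric bilinear form on $\mathfrak g$ that is the Killing form on $\mathfrak g_{ss}$, a negative definite form on $\mathfrak t$ and a positive definite form on $\mathfrak z_{\mathfrak p}$, these three subspaces being orthogonal. It is $\mathrm{Ad}(G)$-invariant, negative definite on $\mathfrak k$, positive definite on $\mathfrak p$, and $\mathfrak k\perp\mathfrak p$. For the inner product $-\beta_0(\cdot,\theta\,\cdot)$ on $\mathfrak g$, with norm $\|\cdot\|$, the transpose of $\mathrm{ad}\,Z$ is $-\mathrm{ad}\,\theta Z$; so $\mathrm{ad}\,Y$ is symmetric for $Y\in\mathfrak p$.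

A closed subgroup $H$ is \emph{compatible} with the Cartan decomposition if $\mathfrak h=(\mathfrak h\cap\mathfrak k)\oplus(\mathfrak h\cap\mathfrak p)$ and $H=K_H\exp(\mathfrak h\cap\mathfrak p)$, where $K_H=H\cap K$. This is the hypothesis of Theorem~\ref{thm:center}, and $G$ itself is compatible.

\begin{lemma}\label{lem:symcompatible}
Let $\sigma$ be an involution of $G$ and $H$ an open subgroup of $G^\sigma$. There is a Cartan decomposition such that $\sigma$ preserves $\mathfrak k$ and $\mathfrak p$, and $H$ is compatible with it.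
\end{lemma}

\begin{proof}
By a theorem of Berger, the Cartan involution of $\mathfrak g_{ss}$ can be chosen to commute with $\sigma$. The automorphism $\sigma$ preserves $Z^\circ$ and $\mathbb T$, hence $\mathfrak t$, so $\mathfrak z_{\mathfrak p}$ can be chosen $\sigma$-stable. Then $\sigma$ preserves $\mathfrak k$, $\mathfrak p$ and $K$, and $\mathfrak h=\mathfrak g^\sigma$ is the sum of its intersections with $\mathfrak k$ and $\mathfrak p$. If $k\exp Y\in H$, then $\sigma(k)\exp(\sigma Y)=k\exp Y$, so $\sigma Y=Y$ by uniqueness of the decomposition. Thus $\exp Y$ lies in the identity component of $G^\sigma$, which is contained in $H$, and $k\in H$. Finally $H$ is closed, being an open subgroup of the closed group $G^\sigma$.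
\end{proof}

\begin{lemma}\label{lem:KAK}
Let $H$ be compatible and let $\mathfrak a_H$ be a maximal abelian subspace of $\mathfrak h\cap\mathfrak p$. Then $H$ is unimodular and $H=K_H\exp(\mathfrak a_H)K_H$.
\end{lemma}

\begin{proof}
The group $H$ is unimodular if $|\det\mathrm{Ad}(h)|_{\mathfrak h}|=1$ for all $h\in H$. This holds on the compact group $K_H$. For $Y\in\mathfrak h\cap\mathfrak p$ the map $\mathrm{ad}\,Y$ exchanges $\mathfrak h\cap\mathfrak k$ and $\mathfrak h\cap\mathfrak p$, so it has trace $0$ on $\mathfrak h$, and $\det\mathrm{Ad}(\exp Y)|_{\mathfrak h}=1$.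

The commuting symmetric maps $\mathrm{ad}\,A|_{\mathfrak h}$, $A\in\mathfrak a_H$, are simultaneously diagonalizable. Choose $A_0\in\mathfrak a_H$ at which no nonzero joint eigenvalue vanishes. An element of $\mathfrak h\cap\mathfrak p$ commuting with $A_0$ then commutes with $\mathfrak a_H$, so it lies in $\mathfrak a_H$ by maximality. Given $Y\in\mathfrak h\cap\mathfrak p$, let $k\in K_H$ maximize $\beta_0(A_0,\mathrm{Ad}(k)Y)$ and put $Y'=\mathrm{Ad}(k)Y$. Differentiating along $\exp(tZ)k$ gives $0=\beta_0(A_0,[Z,Y'])=\beta_0(Z,[Y',A_0])$ for all $Z\in\mathfrak h\cap\mathfrak k$. Since $[Y',A_0]\in\mathfrak h\cap\mathfrak k$ and $\beta_0$ is definite there, $[Y',A_0]=0$ and $Y'\in\mathfrak a_H$. Hence $\exp Y=k^{-1}\exp(Y')k\in K_H\exp(\mathfrak a_H)K_H$.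
\end{proof}

Fix a compatible subgroup $H$, put $X=G/H$ and $o=eH$. For a subset $S$ of $G$ or of $H$ we write $|S|$ for its Haar measure in the respective group; it is unchanged under left and right translations and under inversion. Since $G$ and $H$ are unimodular, $X$ carries a $G$-invariant measure $dx$, normalized by
\begin{equation}\label{eq:weil}
\int_GF(g)\,dg=\int_X\int_HF(a_x\zeta)\,d\zeta\,dx ,
\end{equation}
where $a_x\in G$ is any element with $a_xo=x$; the inner integral does not depend on the choice. The letter $C$ denotes constants that depend only on $G$, $H$ and the choices made in this section and may change from line to line.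

\subsection{Length and growth}

Put $\ell(k\exp Y)=\|Y\|$ and $V_r=\{g\in G:\ell(g)\le r\}$. The space $G/K$, with the invariant Riemannian metric given by $\beta_0|_{\mathfrak p}$, is the product of a symmetric space of noncompact type and a Euclidean space. It is complete, simply connected and nonpositively curved, and the geodesics through $o_K=eK$ are the curves $\exp(tY)o_K$, $Y\in\mathfrak p$. On such a manifold geodesics are minimizing and the exponential map does not decrease distances:
\begin{equation}\label{eq:expand}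
d(\exp(Y)o_K,\exp(Y')o_K)\ge\|Y-Y'\|\qquad(Y,Y'\in\mathfrak p).
\end{equation}
Therefore $\ell(g)=d(o_K,go_K)$, which gives $\ell(gg')\le\ell(g)+\ell(g')$ and $\ell(g^{-1})=\ell(g)$. The set $V_r$ is compact, a neighborhood of $e$ if $r>0$, and $KV_rK=V_r=V_r^{-1}$, $V_rV_s\subset V_{r+s}$. Writing $k\exp Y=k\exp(Y/n)\exp(Y/n)^{n-1}$ we see that $V_n=V_1^n$.

\begin{lemma}\label{lem:growth}
For all $r\ge0$ we have $|V_r|\le Ce^{Cr}$ and $|H\cap V_r|\le Ce^{Cr}$.
\end{lemma}

\begin{proof}
Choose a finite set $F\subset G$ with $V_2\subset FV_1$. By induction $V_n=V_{n-1}V_1\subset F^{n-2}V_2\subset F^{n-1}V_1$, so $V_n$ is covered by $(\#F)^{n-1}$ translates $xV_1$. Each has measure $|V_1|$. If $h\in H\cap xV_1$, then $H\cap xV_1\subset h(H\cap V_2)$, so $|H\cap xV_1|\le|H\cap V_2|$.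
\end{proof}

\subsection{The Cartan projection}

Let $\mathfrak a\supset\mathfrak a_H$ be a maximal abelian subspace of $\mathfrak p$, let $W=N_K(\mathfrak a)/Z_K(\mathfrak a)$ be the Weyl group and $\mathfrak a^+$ a closed Weyl chamber. We use the following standard facts: $W$ is a finite group of isometries of $\mathfrak a$ and $W\mathfrak a^+=\mathfrak a$; two elements of $\mathfrak a$ that are conjugate under $K$ are conjugate under $W$; $\beta_0(A,wA')\le\beta_0(A,A')$ for $A,A'\in\mathfrak a^+$ and $w\in W$; there is $w_0\in W$ with $-w_0\mathfrak a^+=\mathfrak a^+$; and the elements $A$ whose centralizer in $\mathfrak p$ is $\mathfrak a$ (the regular elements) are dense in $\mathfrak a^+$. By Lemma~\ref{lem:KAK} for $H=G$, we have $G=K\exp(\mathfrak a^+)K$.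

\begin{lemma}\label{lem:mu}
For every $g\in G$ there is a unique $\mu(g)\in\mathfrak a^+$ with $g\in K\exp(\mu(g))K$, and $\|\mu(agb)-\mu(g)\|\le\ell(a)+\ell(b)$ for all $a,b,g\in G$.
\end{lemma}

\begin{proof}
We claim that $d(\exp(A)o_K,k\exp(A')o_K)\ge\|A-A'\|$ for $A,A'\in\mathfrak a^+$ and $k\in K$. As $k\exp(A')o_K=\exp(\mathrm{Ad}(k)A')o_K$, by \eqref{eq:expand} the distance is at least $\|A-\mathrm{Ad}(k)A'\|$, so it suffices to prove $\beta_0(A,\mathrm{Ad}(k)A')\le\beta_0(A,A')$. By continuity we may take $A$ regular. As in the proof of Lemma~\ref{lem:KAK}, at a point $k$ where the left side is maximal, $\mathrm{Ad}(k)A'$ commutes with $A$. So it lies in $\mathfrak a$ and equals $wA'$ for some $w\in W$, and $\beta_0(A,wA')\le\beta_0(A,A')$.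

If $g=k_1\exp(A)k_2$ and $g'=k_3\exp(A')k_4$, the claim with $k=k_1^{-1}k_3$ gives $\|A-A'\|\le d(go_K,g'o_K)$. For $g'=g$ this is uniqueness, and for $g'=gb$ it gives $\|\mu(gb)-\mu(g)\|\le\ell(b)$. Since $\mu(g^{-1})=-w_0\mu(g)$, also $\|\mu(ag)-\mu(g)\|=\|\mu(g^{-1}a^{-1})-\mu(g^{-1})\|\le\ell(a)$.
\end{proof}

\section{The Laplacian comes from the center of $U(\mathfrak g)$}\label{sec:casimir}

The vector fields $L_Z$, $Z\in\mathfrak g$, are skew for $dx$, because their flows preserve $dx$. Let $U\mapsto U^*$ be the antilinear anti-automorphism of $U(\mathfrak g_{\mathbb C})$ with $Z^*=-Z$ for $Z\in\mathfrak g$. The formal adjoint of $L_U$ is $L_{U^*}$.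

The natural candidate for an element representing the Laplacian is the Casimir element $\sum_iY_iY^i$ of an invariant form, where $(Y_i)$ and $(Y^i)$ are dual bases. But the metric is a form on $\mathfrak g/\mathfrak h$ only and is not assumed to come from $\mathfrak g$. We extend it to the ideal generated by the tangent space, using the symmetries of the curvature tensor.

\begin{lemma}\label{lem:casimir}
Let $G$ be connected and let $X=G/H$ be a reductive symmetric space with a $G$-invariant pseudo-Riemannian structure. Then $\square_X=L_\Omega$ for some $\Omega=\Omega^*\in Z(U(\mathfrak g))$.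
\end{lemma}

\begin{proof}
Let $\mathfrak q$ be the $(-1)$-eigenspace of $\sigma$, so $\mathfrak g=\mathfrak h\oplus\mathfrak q$, $[\mathfrak h,\mathfrak q]\subset\mathfrak q$ and $[\mathfrak q,\mathfrak q]\subset\mathfrak h$. The metric is an $\mathrm{Ad}(H)$-invariant nondegenerate symmetric form $\beta$ on $\mathfrak q\cong T_oX$. The space $\mathfrak g'=\mathfrak q\oplus[\mathfrak q,\mathfrak q]$ is an ideal of $\mathfrak g$.

\emph{Extension of $\beta$.} On $\mathfrak q$ put $R(x,y,z,w)=\beta([[x,y],z],w)$. This tensor is skew in $(x,y)$, skew in $(z,w)$ because $\mathrm{ad}\,\mathfrak h$ is $\beta$-skew, and its cyclic sum over $(x,y,z)$ vanishes by the Jacobi identity. As for a curvature tensor, these three identities imply $R(x,y,z,w)=R(z,w,x,y)$. For $u=\sum_i[x_i,y_i]$ and $v=\sum_j[z_j,w_j]$ in $[\mathfrak q,\mathfrak q]$ define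
\begin{equation}\label{eq:extension}
\beta(u,v)=\sum_j\beta([u,z_j],w_j)=\sum_{i,j}R(x_i,y_i,z_j,w_j)=\sum_i\beta([v,x_i],y_i).
\end{equation}
The first expression does not depend on how $u$ is written and the last does not depend on how $v$ is written, so $\beta$ is well defined and symmetric on $[\mathfrak q,\mathfrak q]$. Set $\beta(\mathfrak q,[\mathfrak q,\mathfrak q])=0$.

\emph{Invariance.} We show $\beta([a,b],c)+\beta(b,[a,c])=0$ for $a\in\mathfrak g$ and $b,c\in\mathfrak g'$. For $a\in\mathfrak h$ and $b,c\in\mathfrak q$ this is the invariance of the metric. For $a\in\mathfrak h$, $b\in[\mathfrak q,\mathfrak q]$ and $c=[z,w]$ we have $[a,c]=[[a,z],w]+[z,[a,w]]$, and the sum equals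
\[
\beta([[a,b],z]+[b,[a,z]],w)+\beta([b,z],[a,w])=\beta([a,[b,z]],w)+\beta([b,z],[a,w])=0 .
\]
For $a,b\in\mathfrak q$ and $c\in[\mathfrak q,\mathfrak q]$, \eqref{eq:extension} gives $\beta([a,b],c)=\beta([c,a],b)=-\beta(b,[a,c])$; exchanging $b$ and $c$ covers $a,c\in\mathfrak q$, $b\in[\mathfrak q,\mathfrak q]$. In the remaining cases ($a\in\mathfrak h$ with $b,c$ in different summands of $\mathfrak g'$, or $a\in\mathfrak q$ with $b,c$ in the same summand) each term pairs $\mathfrak q$ with $[\mathfrak q,\mathfrak q]$ and vanishes.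

\emph{Nondegeneracy.} Let $u\in[\mathfrak q,\mathfrak q]$ with $\beta(u,[\mathfrak q,\mathfrak q])=0$. Then $\beta([u,z],w)=0$ for all $z,w\in\mathfrak q$, so $[u,\mathfrak q]=0$, and $\beta_0(u,[z,w])=\beta_0([u,z],w)=0$ for $z,w\in\mathfrak q$. With the Cartan decomposition of Lemma~\ref{lem:symcompatible}, $\theta$ commutes with $\sigma$ and preserves $[\mathfrak q,\mathfrak q]$. Hence $\beta_0(u,\theta u)=0$ and $u=0$.

\emph{The element $\Omega$.} Let $(e_a)$ and $(f_b)$ be $\beta$-orthonormal bases of $\mathfrak q$ and $[\mathfrak q,\mathfrak q]$, with signs $\varepsilon_a=\beta(e_a,e_a)$ and $\varepsilon'_b=\beta(f_b,f_b)$, and let $\Omega=\sum\varepsilon_ae_a^2+\sum\varepsilon'_bf_b^2$. It is the image in $U(\mathfrak g)$ of the tensor in $\mathfrak g'\otimes\mathfrak g'$ dual to $\beta$, which is $\mathrm{ad}(\mathfrak g)$-invariant; so $\Omega$ is central. The formula shows $\Omega^*=\Omega$ and $\sigma(\Omega)=\Omega$.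

\emph{Comparison with $\square_X$.} Both operators are $G$-invariant, of order two, and kill constants. The vector fields $L_{f_b}$ vanish at $o$, since $f_b\in\mathfrak h$, and $L_{e_a}$ equals $-e_a$ at $o$. So the principal symbol of $L_\Omega$ at $o$ is $\xi\mapsto\sum\varepsilon_a\xi(e_a)^2$, which is that of $\square_X$. Hence $\Xi=L_\Omega-\square_X$ is a $G$-invariant vector field. The map $s_o(gH)=\sigma(g)H$ is well defined, has differential $-1$ at $o$, and satisfies $s_o\circ g=\sigma(g)\circ s_o$. The pullback of the metric under $s_o$ is therefore $G$-invariant and agrees with the metric at $o$; so $s_o$ is an isometry and commutes with $\square_X$. From $L_Z(u\circ s_o)=(L_{\sigma Z}u)\circ s_o$ and $\sigma(\Omega)=\Omega$ it commutes with $L_\Omega$. Thus $\Xi_o=ds_o(\Xi_o)=-\Xi_o$, so $\Xi_o=0$ and $\Xi=0$.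
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:laplacian}, assuming Theorem~\ref{thm:center}]
If $G$ is connected, $H$ is compatible with a Cartan decomposition by Lemma~\ref{lem:symcompatible}, the pseudo-Riemannian volume is $G$-invariant and hence a multiple of $dx$, and $\square_X=L_\Omega$ is formally self-adjoint by Lemma~\ref{lem:casimir}. Theorem~\ref{thm:center} applies.

In general let $G^\circ$ be the identity component of $G$, let $z\notin\mathbb R$, and let $f\in L^2(X_\Gamma)$ be a weak solution of $\square_{X_\Gamma}f=zf$. The subgroup $\Gamma'=\Gamma\cap G^\circ$ has finite index in $\Gamma$, because $G/G^\circ$ is finite, so the pullback $f'$ of $f$ to the finite cover $X_{\Gamma'}$ is again a square-integrable weak solution. The $G^\circ$-orbits $X'$ in $X$ are open, connected and $\Gamma'$-stable, and the open sets $\Gamma'\backslash X'$ partition $X_{\Gamma'}$. The orbit of $gH$ is $G^\circ/(G^\circ\cap gHg^{-1})$, and $G^\circ\cap gHg^{-1}$ is an open subgroup of the fixed group of the involution $x\mapsto g\sigma(g^{-1}xg)g^{-1}$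 of $G^\circ$. By the connected case the restriction of $f'$ to each $\Gamma'\backslash X'$ vanishes, so $f=0$. As explained in Section~\ref{sec:intro}, this gives both assertions of the theorem.
\end{proof}

The symmetric structure is not used again. \emph{From now on we are in the setting of Theorem~\ref{thm:center}.}

\section{Overlaps of balls and multiplicities}\label{sec:volume}

For $x\in X$ let $\rho(x)=\min\{\ell(g):go=x\}$; the minimum exists because the sets $V_r$ are compact. Let $B_r=V_ro=\{x:\rho(x)\le r\}$. These sets are compact and $K$-invariant, $aB_r\subset B_{r+\ell(a)}$, and $|\rho(gx)-\rho(x)|\le\ell(g)$. We write $\operatorname{vol}$ for the measure $dx$. The function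
\[
m_r(x)=\#\{\gamma\in\Gamma:\gamma x\in B_r\}
\]
is $\Gamma$-invariant, and we view it as a function on $X_\Gamma$. Since $\Gamma$ acts freely, integrals unfold: $\int_XF\,dx=\int_{X_\Gamma}\sum_\gamma F(\gamma x)$ for $F\geq0$. For $f\in L^2(X_\Gamma)$ this gives $\int_{B_r}|\tilde f|=\int_{X_\Gamma}|f|\,m_r\le\|f\|\,\|m_r\|$, so the $L^2$-norm of $m_r$ measures the growth of lifts, and
\begin{equation}\label{eq:unfold}
\int_{X_\Gamma}m_r^2=\int_{B_r}m_r\,dx=\sum_{\gamma\in\Gamma}\operatorname{vol}(B_r\cap\gamma B_r).
\end{equation}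
The terms that do not vanish come from $\gamma\in V_rHV_r$. If $H$ is compact, this set lies in $V_{2r+C}$, which contains at most $C_\Gamma e^{Cr}$ elements of $\Gamma$ by Lemma~\ref{lem:growth}, since the translates $\gamma N$ of a small neighborhood $N$ of $e$ are disjoint. If $H$ is noncompact, proper discontinuity says that $\Gamma\cap V_rHV_r$ is finite for each $r$, but it gives no bound on the cardinality as a function of $r$. So we do not count the terms of \eqref{eq:unfold}. We compare each term with the volume of a piece of $\gamma B_3$, and use that the sets $\gamma B_3$ overlap boundedly.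

\begin{proposition}\label{prop:overlap}
There is $C\ge1$ such that for all $g\in G$ and $r\ge1$,
\[
\operatorname{vol}(B_r\cap gB_r)\le Ce^{Cr}\operatorname{vol}(B_{7r}\cap gB_3).
\]
\end{proposition}

The proof rests on the approximate formula
\[
\operatorname{vol}(B_r\cap gB_r)\ \approx\ \frac{|H\cap V_rgV_r|}{|V_rgV_r|},
\]
valid up to changes of $r$ by a bounded factor and up to factors $Ce^{Cr}$. Lemma~\ref{lem:J} relates the left side to $|H\cap V_rgV_r|$ times the quantity
\[
N_r(g)=|V_r\cap gV_rg^{-1}|,
\]
and Lemma~\ref{lem:N} relates $N_r(g)$ to $1/|V_rgV_r|$. The denominator increases with $r$, so passing to a smaller scale costs nothing there. For the numerator, Lemma~\ref{lem:cover} shows that passing to the unit scale costs a polynomial in $r$, provided $g$ is replaced by a nearby $h\in H$.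

\begin{lemma}\label{lem:N}
Let $g\in G$ and $r,s>0$.
\begin{enumerate}
\item[(a)] $N_r(g)\,|V_rgV_r|\le|V_{2r}|^2$.
\item[(b)] $|V_1|^2\le N_2(g)\,|V_1gV_1|$.
\item[(c)] If $h\in V_{2s}gV_{2s}$, then $N_{2s}(g)\le|V_{4s+2}|^2\,|V_1|^{-2}N_2(h)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Substituting $x=agb$ for fixed $a$ in $|V_t|^2=\iint1_{V_t}(a)1_{V_t}(b)\,da\,db$ gives
\[
|V_t|^2=\int_G|M_t(x)|\,dx,\qquad M_t(x)=\{a\in V_t:g^{-1}a^{-1}x\in V_t\}.
\]
(a) Take $t=2r$ and $x=a_0gb_0$ with $a_0,b_0\in V_r$. For $c\in V_r\cap gV_rg^{-1}$ the element $a=a_0c^{-1}$ lies in $V_{2r}$, and $g^{-1}a^{-1}x=(g^{-1}cg)b_0\in V_{2r}$. So $|M_{2r}(x)|\ge N_r(g)$ on $V_rgV_r$.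

(b) Take $t=1$. The set $M_1(x)$ is empty unless $x\in V_1gV_1$. If $a,a_0\in M_1(x)$, then $c=a^{-1}a_0\in V_2$ and $g^{-1}cg=(g^{-1}a^{-1}x)(g^{-1}a_0^{-1}x)^{-1}\in V_2$. So $|M_1(x)|\le N_2(g)$.

(c) Put $t=2s+1$. Then $V_1hV_1\subset V_tgV_t$, and (a) for $g$ and (b) for $h$ give
\[
N_{2s}(g)\le N_t(g)\le\frac{|V_{2t}|^2}{|V_tgV_t|}\le\frac{|V_{2t}|^2}{|V_1hV_1|}\le\frac{|V_{2t}|^2}{|V_1|^2}N_2(h).\qedhere
\]
\end{proof}

To pass between $X$ and $G$ we compute the measure of the set of pairs $(a,\eta)\in V_s\times H$ with $g^{-1}a\eta^{-1}\in V_t$ in two ways. By Fubini's theorem and \eqref{eq:weil},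
\begin{equation}\label{eq:J}
J(g;s,t):=\int_H|V_s\cap gV_t\eta|\,d\eta=\int_X\int_H1_{V_s}(a_x\zeta)\,\big|\{\eta\in H:g^{-1}a_x\zeta\eta^{-1}\in V_t\}\big|\,d\zeta\,dx .
\end{equation}

\begin{lemma}\label{lem:J}
Let $g\in G$, $h\in H$ and $s,t>0$.
\begin{enumerate}
\item[(a)] $|H\cap V_1|^2\operatorname{vol}(B_s\cap gB_t)\le J(g;s+1,t+1)$.
\item[(b)] $J(g;s,t)\le|H\cap V_{2s}|\,|H\cap V_{2t}|\operatorname{vol}(B_s\cap gB_t)$.
\item[(c)] $J(g;s,s)\le N_{2s}(g)\,|H\cap V_sgV_s|$.
\item[(d)] $N_2(h)\,|H\cap V_1hV_1|\le J(h;3,3)$.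
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) use the second expression in \eqref{eq:J}, parts (c) and (d) the first.

(a) For $x\in B_s\cap gB_t$ choose $a_x\in V_s$ and write $g^{-1}a_x=b\eta_0$ with $b\in V_t$, $\eta_0\in H$. For $\zeta\in H\cap V_1$ we have $a_x\zeta\in V_{s+1}$, and $g^{-1}a_x\zeta\eta^{-1}=b\,\eta_0\zeta\eta^{-1}\in V_{t+1}$ whenever $\eta_0\zeta\eta^{-1}\in V_1$; these $\eta$ form a set of measure $|H\cap V_1|$.

(b) If the integrand is nonzero at $(x,\zeta)$, then $x=a_x\zeta o\in B_s$ and $g^{-1}x=g^{-1}a_x\zeta\eta^{-1}o\in B_t$ for some $\eta$. For such $x$ choose $a_x\in V_s$; then $a_x\zeta\in V_s$ forces $\zeta\in V_{2s}$. If $y\eta^{-1}$ and $y\eta_1^{-1}$ both lie in $V_t$, then $\eta_1\eta^{-1}=(y\eta_1^{-1})^{-1}(y\eta^{-1})\in V_{2t}$, so the set of $\eta$ has measure at most $|H\cap V_{2t}|$.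

(c) If $a=gb\eta$ with $a,b\in V_s$, then $\eta^{-1}=a^{-1}gb\in H\cap V_sgV_s$. If also $a_0=gb_0\eta$ with $a_0,b_0\in V_s$, then $aa_0^{-1}=g\,bb_0^{-1}g^{-1}\in V_{2s}\cap gV_{2s}g^{-1}$. So the integrand is at most $N_{2s}(g)$, on a set of measure at most $|H\cap V_sgV_s|$.

(d) Let $\eta^{-1}=u_1hu_2\in H$ with $u_1,u_2\in V_1$. For $c\in V_2\cap hV_2h^{-1}$ the element $a=cu_1^{-1}$ lies in $V_3$, and $h^{-1}a\eta^{-1}=(h^{-1}ch)u_2\in V_3$, so $a\in V_3\cap hV_3\eta$. Thus the integrand is at least $N_2(h)$ for these $\eta$.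
\end{proof}

The next lemma is where the decomposition $H=K_H\exp(\mathfrak a_H)K_H$, and hence the compatibility of $H$, is essential: it reduces the covering of $H\cap V_sgV_s$ to a covering problem in the Euclidean space $\mathfrak a_H$.

\begin{lemma}\label{lem:cover}
Let $g\in G$ and $s>0$, and suppose $H\cap V_sgV_s\ne\emptyset$. There are $h\in H$, $d\in V_{2s}$ and $k\in K$ with $g=dhk$ and
\[
|H\cap V_sgV_s|\le\#W\,(8s+1)^{\dim\mathfrak a_H}\,|H\cap V_1hV_1| .
\]
\end{lemma}

\begin{proof}
Let $\mathcal Y=\{Y\in\mathfrak a_H:\|\mu(g)-\mu(\exp Y)\|\le2s\}$. Every $\eta\in H\cap V_sgV_s$ can be written $\eta=k_1\exp(Y)k_2$ with $k_1,k_2\in K_H$ and $Y\in\mathfrak a_H$ (Lemma~\ref{lem:KAK}), and $Y\in\mathcal Y$ by Lemma~\ref{lem:mu}, as $\mu(\eta)=\mu(\exp Y)$. In particular $\mathcal Y\neq\emptyset$.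

For $Y\in\mathcal Y$ choose $w\in W$ with $wY\in\mathfrak a^+$; then $\mu(\exp Y)=wY$, so $\|Y-w^{-1}\mu(g)\|\le2s$, and $Y$ lies within $2s$ of the orthogonal projection of $w^{-1}\mu(g)$ to $\mathfrak a_H$. Thus $\mathcal Y$ is contained in at most $\#W$ balls of $\mathfrak a_H$ of radius $2s$. Let $Y_1,\dots,Y_n\in\mathcal Y$ be a maximal family with pairwise distances greater than $\frac12$. The balls of radius $\frac14$ about the $Y_i$ are disjoint and lie in $\#W$ balls of radius $2s+\frac14$, so $n\le\#W(8s+1)^{\dim\mathfrak a_H}$. If $\|Y-Y_i\|\le\frac12$, then $k_1\exp(Y)k_2=k_1\exp(Y-Y_i)\exp(Y_i)k_2\in V_1\exp(Y_i)V_1$. Hence $H\cap V_sgV_s$ is covered by the $n$ sets $H\cap V_1\exp(Y_i)V_1$. Let $h=\exp Y_i\in H$ correspond to the one of largest measure.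

Finally let $\mu(h)=wY_i$ with $w$ represented by $k_w\in K$, and $A=\mu(g)-wY_i\in\mathfrak a$, $\|A\|\le2s$. Then $g\in K\exp(A)\exp(wY_i)K=K\exp(A)k_w\,h\,K\subset V_{2s}hK$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:overlap}]
Assume $\operatorname{vol}(B_r\cap gB_r)>0$ and put $s=r+1$. By Lemma~\ref{lem:J}(a) and (c),
\[
\operatorname{vol}(B_r\cap gB_r)\le C\,N_{2s}(g)\,|H\cap V_sgV_s| ,
\]
so $H\cap V_sgV_s\neq\emptyset$. Let $g=dhk$ be as in Lemma~\ref{lem:cover}; then $h=d^{-1}gk^{-1}\in V_{2s}gV_{2s}$. Lemmas~\ref{lem:N}(c), \ref{lem:growth} and~\ref{lem:cover}, followed by Lemma~\ref{lem:J}(d) and (b), give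
\[
\operatorname{vol}(B_r\cap gB_r)\le Ce^{Cr}N_2(h)\,|H\cap V_1hV_1|\le Ce^{Cr}J(h;3,3)\le Ce^{Cr}\operatorname{vol}(B_3\cap hB_3).
\]
This is the comparison seen in \eqref{eq:modeloverlap}. To return from $h$ to $g$, translate by $d$: since $dhB_3=gk^{-1}B_3=gB_3$,
\[
\operatorname{vol}(B_3\cap hB_3)=\operatorname{vol}(dB_3\cap gB_3)\le\operatorname{vol}(B_{2s+3}\cap gB_3),
\]
and $2s+3=2r+5\le7r$.
\end{proof}

\begin{proposition}\label{prop:mult}
There are a constant $C_1$, depending only on $G$, $H$ and the choices of Section~\ref{sec:structure}, and a constant $C_\Gamma$ such that $\int_{X_\Gamma}m_r^2\le C_\Gamma e^{C_1r}$ for all $r\ge1$. Consequently, if $2s>C_1$, then $\sum_\gamma e^{-s\rho(\gamma x)}$ lies in $L^2(X_\Gamma)$, and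
\[
\Big\|\sum_{\gamma\in\Gamma}1_{\{\rho(\gamma x)\ge R\}}\,e^{-s\rho(\gamma x)}\Big\|_{L^2(X_\Gamma)}\longrightarrow0\qquad(R\to\infty).
\]
\end{proposition}

\begin{proof}
Let $m_\Gamma=\#\{\gamma\in\Gamma:\gamma B_3\cap B_3\ne\emptyset\}$, which is finite by proper discontinuity; it is the only quantitative information on $\Gamma$ that enters. A point $x$ lies in at most $m_\Gamma$ of the sets $\gamma B_3$: if $x\in\gamma_1B_3\cap\gamma_2B_3$, then $\gamma_1^{-1}\gamma_2B_3$ meets $B_3$, and we fix $\gamma_1$ and vary $\gamma_2$. By \eqref{eq:unfold} and Proposition~\ref{prop:overlap},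
\[
\int_{X_\Gamma}m_r^2\le Ce^{Cr}\sum_\gamma\operatorname{vol}(B_{7r}\cap\gamma B_3)=Ce^{Cr}\int_{B_{7r}}\#\{\gamma:x\in\gamma B_3\}\,dx\le Ce^{Cr}\,m_\Gamma\operatorname{vol}(B_{7r}).
\]
For $x\in B_{7r}$ and $a_x\in V_{7r}$ we have $a_x(H\cap V_1)\subset V_{7r+1}$, so \eqref{eq:weil} gives $\operatorname{vol}(B_{7r})\,|H\cap V_1|\le|V_{7r+1}|\le Ce^{Cr}$.

For the consequence, group the $\gamma$ according to the integer $k\geq0$ with $k\le\rho(\gamma x)<k+1$. The sum over $\rho(\gamma x)\ge R$ is at most $\sum_{k>R-1}e^{-sk}m_{k+1}(x)$, whose norm is at most $C_\Gamma^{1/2}\sum_{k>R-1}e^{-sk}e^{C_1(k+1)/2}$. This is the tail of a convergent geometric series.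
\end{proof}

\section{Rapidly decaying solutions on $X$}\label{sec:decay}

Since $D=L_U$ is formally self-adjoint, $L_U=L_{U^*}$. Replacing $U$ by the central element $\frac12(U+U^*)$, which defines the same operator, we assume $U=U^*$. Fix $m\ge1$ with $\deg U\le2m$. Constants may now depend on $U$ and $m$.

\subsection{An invariant operator that is elliptic on each $K$-type}

Let $(Z_l)$ be an orthonormal basis of $\mathfrak g$ for $-\beta_0(\cdot,\theta\,\cdot)$ that is the union of bases of $\mathfrak p$ and $\mathfrak k$. For a word $I=(l_1,\dots,l_k)$ put $|I|=k$ and $L_I=L_{Z_{l_1}}\cdots L_{Z_{l_k}}$. We say that an operator has \emph{order at most $k$} if it is a linear combination, with constant coefficients, of the $L_I$ with $|I|\le k$. As $[L_Z,L_{Z'}]=L_{[Z,Z']}$, the commutator of operators of orders $j$ and $k$ has order at most $j+k-1$. Put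
\[
\Delta=\sum_lL_{Z_l}^2,\qquad\Delta_K=\sum_{Z_l\in\mathfrak k}L_{Z_l}^2,\qquad\square_0=\Delta-2\Delta_K=L_{\Omega_0},
\]
where $\Omega_0=\sum_{Z_l\in\mathfrak p}Z_l^2-\sum_{Z_l\in\mathfrak k}Z_l^2$ is the Casimir element of $\beta_0$; it is central and $\Omega_0^*=\Omega_0$. The operator $\square_0$ is $G$-invariant but in general not elliptic. The operator $\Delta$ is elliptic, since the fields $L_Z$ span every tangent space, and $K$-invariant, since $\mathrm{Ad}(K)$ preserves the inner product; in general it is not $G$-invariant and does not descend to $X_\Gamma$.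

For an irreducible unitary representation $\tau\in\widehat K$ with character $\chi_\tau$ let $(P_\tau u)(x)=\dim\tau\int_K\overline{\chi_\tau(k)}\,u(k^{-1}x)\,dk$. By the Peter--Weyl theorem the $P_\tau$ are mutually orthogonal projections of $L^2(X)$ whose sum converges strongly to the identity. Each $P_\tau$ preserves $C_c^\infty(X)$, satisfies $\operatorname{supp}P_\tau u\subset K\operatorname{supp}u$, and commutes with $K$-invariant differential operators. Let $C_c^\infty(X)_\tau=P_\tau C_c^\infty(X)$. The element $\sum_{Z_l\in\mathfrak k}Z_l^2$ is $\mathrm{Ad}(K)$-invariant, so by Schur's lemma it acts in $\tau$ by a scalar $-c_\tau$, and $c_\tau\ge0$ because the $Z_l$ act by skew operators. Hence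
\begin{equation}\label{eq:ktype}
\square_0=\Delta+2c_\tau\quad\text{on }C_c^\infty(X)_\tau .
\end{equation}
In Section~\ref{sec:model}, $\square_0=\square_X$, $c_\tau=n^2$, and $\Delta=\partial_t^2+\tanh t\,\partial_t+(2-\cosh^{-2}t)\partial_\theta^2$.

The operator $D$ itself need not be elliptic on $K$-types. For example, let $G\cong\mathbb R^2$ be the group of positive diagonal $2\times2$ matrices, $\sigma(g)=g^{-1}$, $H=\{e\}$, with the metric $dx^2-dy^2$; then $K$ is trivial, $D=\square_X=\partial_x^2-\partial_y^2$, and $\square_0$ is a Euclidean Laplacian. We therefore work with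
\[
E=D^2+\square_0^{2m},\qquad E_\tau=D^2+(\Delta+2c_\tau)^{2m}.
\]
Both are formally self-adjoint, $K$-invariant, of order at most $4m$, and they agree on $C_c^\infty(X)_\tau$ by \eqref{eq:ktype}, since $\square_0$ preserves that space. The operator $E$ is $G$-invariant, nonnegative as a sum of squares, and it dominates $D^2$. The exponent $2m$ makes $E_\tau$ elliptic, as we now check. Since $U=U^*$ and $2m$ is even, the image of $U$ in the symmetric power $S^{2m}(\mathfrak g_{\mathbb C})$ is fixed by complex conjugation, so it is a real polynomial $\Pi$ on $\mathfrak g^*$ (possibly zero). For $\xi\in T_x^*X$ let $\zeta\in\mathfrak g^*$ be given by $\zeta(Z)=\xi(L_Z|_x)$; the map $\xi\mapsto\zeta$ is injective. The symbol of order $4m$ of $E_\tau$ at $(x,\xi)$ is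
\begin{equation}\label{eq:symbol}
\Pi(\zeta)^2+\Big(\sum_l\zeta(Z_l)^2\Big)^{2m}>0\qquad(\xi\ne0).
\end{equation}

\subsection{A smooth weight}

The role of $\log\cosh t$ in Section~\ref{sec:model} is played by a regularization of $\rho$.

\begin{lemma}\label{lem:weight}
There is a $K$-invariant function $\varphi\in C^\infty(X)$ with $\varphi\ge0$, $|\varphi-\rho|\le1$, and $L_I\varphi$ bounded for every word $I$ with $|I|\ge1$.
\end{lemma}

\begin{proof}
The function $\rho$ is continuous, because $|\rho(gx)-\rho(x)|\le\ell(g)\to0$ as $g\to e$. By averaging over $K$ choose $\alpha\in C_c^\infty(G)$ with $\alpha\ge0$, $\int\alpha=1$, $\operatorname{supp}\alpha\subset V_1$ and $\alpha(kg)=\alpha(g)$, and put $\varphi(x)=\int_G\alpha(g)\rho(g^{-1}x)\,dg$. Then $|\varphi-\rho|\le1$. The identity $\varphi(ax)=\int\alpha(ag)\rho(g^{-1}x)\,dg$ shows that $\varphi$ is smooth and $K$-invariant and that $L_I\varphi(x)=\int(R_I\alpha)(g)\rho(g^{-1}x)\,dg$, where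
\[
(R_ZF)(g)=\frac{d}{dt}\Big|_{t=0}F(\exp(-tZ)g)
\]
are the right-invariant vector fields on $G$. For $|I|\ge1$ we have $\int R_I\alpha=0$, so $\rho(g^{-1}x)$ may be replaced by $\rho(g^{-1}x)-\rho(x)$, and $|L_I\varphi|\le\int|R_I\alpha|$.
\end{proof}

\subsection{Sobolev norms}

For $u\in C_c^\infty(X)$ let $\|u\|_k^2=\sum_{|I|\le k}\|L_Iu\|_{L^2(X)}^2$ and $\|u\|=\|u\|_0$. The usual estimates hold globally on $X$, because the fields $L_Z$ are skew and their commutators have constant coefficients.

\begin{lemma}\label{lem:sobolev}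
For $u\in C_c^\infty(X)$:
\begin{enumerate}
\item[(a)] $\|u\|_j\le\varepsilon\|u\|_k+C_{\varepsilon,k}\|u\|$ for $0\le j<k$ and $\varepsilon>0$;
\item[(b)] $\|u\|_{2m}\le C(\|\Delta^mu\|+\|u\|)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply $\sum_l\|L_{Z_l}w\|^2=\langle-\Delta w,w\rangle$ to $w=L_Iu$, $|I|=k$. This gives $\|u\|_{k+1}^2\le\|u\|_k^2+C\|u\|_{k+2}\|u\|_k$, hence $\|u\|_{k+1}\le\varepsilon\|u\|_{k+2}+C_\varepsilon\|u\|_k$ for every $\varepsilon>0$. We prove $\|u\|_k\le\varepsilon\|u\|_{k+1}+C_{\varepsilon,k}\|u\|$ for all $\varepsilon$ by induction on $k$; for $k=0$ it holds with constant $1$. If it holds for $k$, then $\|u\|_{k+1}\le\varepsilon\|u\|_{k+2}+C_\varepsilon(\delta\|u\|_{k+1}+C_{\delta,k}\|u\|)$, and choosing $C_\varepsilon\delta\le\frac12$ gives it for $k+1$ with $2\varepsilon$ in place of $\varepsilon$. Since $\|u\|_j\le\|u\|_{k-1}$ for $j<k$, (a) follows.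

(b) As $\sum_l\langle-L_{Z_l}\Delta u,L_{Z_l}u\rangle=\|\Delta u\|^2$ and $[\Delta,L_{Z_l}]$ has order at most $2$,
\[
\sum_{i,l}\|L_{Z_i}L_{Z_l}u\|^2=\sum_l\langle-\Delta L_{Z_l}u,L_{Z_l}u\rangle=\|\Delta u\|^2-\sum_l\langle[\Delta,L_{Z_l}]u,L_{Z_l}u\rangle\le\|\Delta u\|^2+C\|u\|_2\|u\|_1 .
\]
So $\|u\|_2\le C(\|\Delta u\|+\|u\|_1)$, and by (a) $\|u\|_2\le C(\|\Delta u\|+\|u\|)$. Apply this to $L_Iu$ with $|I|\le k$. Since $[\Delta,L_I]$ has order at most $k+1$, we get $\|u\|_{k+2}\le C(\|\Delta u\|_k+\|u\|_{k+1})$, and by (a) $\|u\|_{k+2}\le C(\|\Delta u\|_k+\|u\|)$. Applying this successively to $u,\Delta u,\dots,\Delta^{m-1}u$ gives $\|u\|_{2m}\le C\big(\|\Delta^mu\|+\sum_{j<m}\|\Delta^ju\|\big)$. The sum is at most $C\|u\|_{2m-2}$, which is absorbed by (a).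
\end{proof}

\subsection{Existence of decaying solutions}

\begin{proposition}\label{prop:decay}
Let $\tau\in\widehat K$ and $s>0$. There is $\Lambda_0=\Lambda_0(\tau,s)$ such that for every $\Lambda\ge\Lambda_0$ and $\psi\in C_c^\infty(X)_\tau$ there are $u\in C^\infty(X)$ and a constant $C_u$ with $(E+\Lambda)u=\psi$ and $|L_Iu(x)|\le C_ue^{-s\rho(x)}$ for all $x\in X$ and $|I|\le4m$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:growth} there is a constant $C_2$, depending only on $G$, $H$ and the choices of Section~\ref{sec:structure}, with $|H\cap V_{2+2r}|\le C_2e^{C_2r}$ for $r\ge0$. Put $\kappa=s+C_2/2$.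

\emph{Coercivity.} Let $v\in C_c^\infty(X)_\tau$. The operator $(\Delta+2c_\tau)^m-\Delta^m$ has order at most $2m-2$. By \eqref{eq:ktype}, the inequality $\|a+b\|^2\ge\frac12\|a\|^2-\|b\|^2$ and Lemma~\ref{lem:sobolev},
\[
\langle Ev,v\rangle=\|Dv\|^2+\|(\Delta+2c_\tau)^mv\|^2\ge\tfrac12\|\Delta^mv\|^2-C_\tau\|v\|_{2m-2}^2\ge c\|v\|_{2m}^2-C_\tau\|v\|^2
\]
with $c>0$. Let $E^{(\kappa)}=e^{\kappa\varphi}Ee^{-\kappa\varphi}$. Since $e^{\kappa\varphi}L_Ze^{-\kappa\varphi}=L_Z-\kappa(L_Z\varphi)$, we have $E^{(\kappa)}=E+\sum_{|I|\le4m-1}a_IL_I$, where the $a_I$ are polynomials in the functions $L_J\varphi$, $|J|\ge1$. By Lemma~\ref{lem:weight} all $L_Ja_I$, including $a_I$ itself, are bounded. If $|I|\le2m$, then $|\langle a_IL_Iv,v\rangle|\le C_\kappa\|v\|_{2m}\|v\|$. If $|I|>2m$, write $L_I=L_{I'}L_{I''}$ with $|I''|=2m$, $|I'|\le2m-1$, and move $L_{I'}$ onto $\overline{a_I}v$. In both cases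
\[
|\langle a_IL_Iv,v\rangle|\le C_\kappa\|v\|_{2m}\|v\|_{2m-1}\le\varepsilon\|v\|_{2m}^2+C_{\kappa,\varepsilon}\|v\|^2
\]
by Lemma~\ref{lem:sobolev}(a). Taking $\varepsilon$ small, we find $\Lambda_0$ such that for $\Lambda\ge\Lambda_0$
\begin{equation}\label{eq:coercive}
\operatorname{Re}\langle(E^{(\kappa)}+\Lambda)v,v\rangle\ge\tfrac c2\|v\|_{2m}^2\qquad(v\in C_c^\infty(X)_\tau).
\end{equation}

\emph{A weak solution.} Let $\mathcal H_\tau$ be the completion of $C_c^\infty(X)_\tau$ for $\|\cdot\|_{2m}$. It embeds in $L^2(X)$: if $v_n$ is Cauchy for $\|\cdot\|_{2m}$ and $\|v_n\|\to0$, then the $L^2$-limit of $L_Iv_n$ is orthogonal to all test functions, hence zero. Its elements satisfy $P_\tau v=v$. Moving derivatives in excess of $2m$ to the second argument as above, the form $Q(v,w)=\langle(E^{(\kappa)}+\Lambda)v,w\rangle$ satisfies $|Q(v,w)|\le C_{\kappa,\Lambda}\|v\|_{2m}\|w\|_{2m}$ and extends to $\mathcal H_\tau$, where \eqref{eq:coercive} persists. The Lax--Milgram lemma (a bounded sesquilinear form with coercive real part represents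 every bounded antilinear functional) gives $v\in\mathcal H_\tau$ with $Q(v,w)=\langle e^{\kappa\varphi}\psi,w\rangle$ for all $w\in C_c^\infty(X)_\tau$. Put $u=e^{-\kappa\varphi}v$. Then $u\in L^2(X)$ as $\varphi\ge0$, and $P_\tau u=u$ as $\varphi$ is $K$-invariant. For fixed $w\in C_c^\infty(X)_\tau$ the identity $Q(v',w)=\langle e^{-\kappa\varphi}v',(E+\Lambda)(e^{\kappa\varphi}w)\rangle$ holds for $v'\in C_c^\infty(X)_\tau$ and, by density, for $v'=v$. Taking $w=e^{-\kappa\varphi}w'$ we obtain $\langle u,(E+\Lambda)w'\rangle=\langle\psi,w'\rangle$ for $w'\in C_c^\infty(X)_\tau$. Now let $w'\in C_c^\infty(X)$ be arbitrary and let $E'$ be $E$ or $E_\tau$. Since $E'$ commutes with $P_\tau$ and equals $E$ on $C_c^\infty(X)_\tau$,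
\[
\langle u,(E'+\Lambda)w'\rangle=\langle u,(E'+\Lambda)P_\tau w'\rangle=\langle u,(E+\Lambda)P_\tau w'\rangle=\langle\psi,P_\tau w'\rangle=\langle\psi,w'\rangle .
\]
So $(E+\Lambda)u=\psi=(E_\tau+\Lambda)u$ as distributions on $X$. By \eqref{eq:symbol} and elliptic regularity, $u\in C^\infty(X)$.

\emph{Pointwise decay.} So far $e^{\kappa\varphi}u=v\in L^2(X)$. Local elliptic estimates turn this into pointwise bounds, but the constants must be uniform in $x$, and $E_\tau$ is not invariant under a transitive group. We restore uniformity by pulling back along orbit maps. For a function $F$ on $X$ and $x\in X$ let $F_x(g)=F(gx)$. Then $R_Z(F_x)=(L_ZF)_x$, so $(E_\tau^R+\Lambda)u_x=\psi_x$, where $E_\tau^R$ is the operator on $G$ given by the same element of $U(\mathfrak g_{\mathbb C})$ as $E_\tau$, acting through $R$. It does not depend on $x$, and it is elliptic by \eqref{eq:symbol}, since the $R_{Z_l}$ form a frame on $G$. Let $N$ be the interior of $V_1$. The interior elliptic estimate and the Sobolev embedding theorem give a constant $C'$,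 depending on $\tau$ and $\Lambda$, such that every smooth solution $F$ of $(E_\tau^R+\Lambda)F=0$ on $N$ satisfies $|R_IF(e)|\le C'\|F\|_{L^2(N)}$ for $|I|\le4m$. If $\rho(x)$ is large, then $V_1x\cap\operatorname{supp}\psi=\emptyset$, so $|L_Iu(x)|^2\le C'^2\int_{V_1}|u(gx)|^2\,dg$.

The price of lifting is the volume of the fibers. Write $x=ao$ with $\ell(a)=\rho(x)$. By right invariance and \eqref{eq:weil},
\[
\int_{V_1}|u(gx)|^2\,dg=\int_{V_1a}|u(go)|^2\,dg=\int_{V_1x}|u(y)|^2\,\big|\{\zeta\in H:a_y\zeta\in V_1a\}\big|\,dy .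
\]
For $y\in V_1x$ choose $a_y\in V_1a\subset V_{1+\rho(x)}$; then $a_y\zeta\in V_1a$ forces $\zeta\in V_{2+2\rho(x)}$. Moreover $\varphi(y)\ge\rho(y)-1\ge\rho(x)-2$ on $V_1x$. Hence the integral is at most $C_2e^{C_2\rho(x)}e^{-2\kappa(\rho(x)-2)}\|v\|^2=C_2e^{4\kappa}\|v\|^2e^{-2s\rho(x)}$. This proves the bound outside some $B_R$, and on the compact set $B_R$ it holds by continuity.
\end{proof}

\section{Essential self-adjointness on $X_\Gamma$}\label{sec:esa}

Let $\mathcal D=C_c^\infty(X_\Gamma)$. Being formally self-adjoint is a local property, so $D_\Gamma$, $\square_{0,\Gamma}$ and $E_\Gamma$ are symmetric on $\mathcal D$; they map $\mathcal D$ to itself and commute with each other, since $U$ and $\Omega_0$ are central. For $w\in C_c^\infty(X)$ let $(p_*w)(\Gamma x)=\sum_\gamma w(\gamma x)$. The sum is locally finite by proper discontinuity, so $p_*w\in\mathcal D$; the map $p_*$ intertwines each $G$-invariant operator with its descent, and $\langle f,p_*w\rangle=\int_X\tilde f\,\overline w\,dx$ for $f\in L^2(X_\Gamma)$.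

We recall two facts on a densely defined symmetric operator $S\ge0$. It has a self-adjoint extension $A\ge0$, the Friedrichs extension, and $S\subset A\subset S^*$. It is essentially self-adjoint if $\ker(S^*+1)=0$.

\begin{proposition}\label{prop:E}
The operator $S=E_\Gamma|_{\mathcal D}$ is nonnegative and essentially self-adjoint.
\end{proposition}

\begin{proof}
For $w\in\mathcal D$ we have $\langle Sw,w\rangle=\|D_\Gamma w\|^2+\|\square_{0,\Gamma}^mw\|^2\ge0$. Fix $s$ with $2s>C_1$, where $C_1$ is the constant of Proposition~\ref{prop:mult}.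

\emph{Step 1: if $\psi\in C_c^\infty(X)_\tau$ and $\Lambda\ge\Lambda_0(\tau,s)$, then $p_*\psi$ lies in the closure of $(S+\Lambda)\mathcal D$.} Let $u$ be as in Proposition~\ref{prop:decay}. Choose $\chi\in C^\infty(\mathbb R)$ equal to $1$ on $(-\infty,1]$ and to $0$ on $[2,\infty)$, and put $\chi_R=\chi(\varphi/R)$ for $R\ge1$. Its support lies in $\{\varphi\le2R\}\subset B_{2R+1}$, so $\chi_Ru\in C_c^\infty(X)$. By the chain rule and Lemma~\ref{lem:weight}, each $L_J\chi_R$ is bounded uniformly in $R\ge1$. For large $R$ we have $\chi_R\psi=\psi$, so $(E+\Lambda)(\chi_Ru)=\psi+[E,\chi_R]u$. By the Leibniz rule $[E,\chi_R]u$ is a fixed linear combination of products $(L_J\chi_R)(L_Iu)$ with $|J|\ge1$ and $|I|\le4m-1$. It vanishes where $\varphi<R$, in particular where $\rho<R-1$. Thus $|[E,\chi_R]u|\le C''\,1_{\{\rho\ge R-1\}}e^{-s\rho}$ with $C''$ independent of $R$, and Proposition~\ref{prop:mult} gives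
\[
(S+\Lambda)\,p_*(\chi_Ru)=p_*\psi+p_*([E,\chi_R]u)\longrightarrow p_*\psi\quad\text{in }L^2(X_\Gamma).
\]

\emph{Step 2: analytic continuation.} Step 1 says that $\ker(S^*+\Lambda)$ is orthogonal to $p_*C_c^\infty(X)_\tau$ for $\Lambda\ge\Lambda_0(\tau,s)$, but it provides no $\Lambda$ that works for all $\tau$. We therefore move a vector of $\ker(S^*+1)$ holomorphically through the spaces $\ker(S^*-z)$. Let $f_0\in\ker(S^*+1)$ and let $A\ge0$ be the Friedrichs extension of $S$. For $z\in\mathbb C\setminus[0,\infty)$ put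
\[
f_z=f_0+(z+1)(A-z)^{-1}f_0 .
\]
This is holomorphic in $z$, $f_{-1}=f_0$, and $(S^*-z)f_z=(-1-z)f_0+(z+1)f_0=0$ because $A\subset S^*$. Let $\psi\in C_c^\infty(X)_\tau$ and $F(z)=\langle f_z,p_*\psi\rangle$. For $\Lambda>0$ and $w\in\mathcal D$ we have $\langle f_{-\Lambda},(S+\Lambda)w\rangle=\langle(S^*+\Lambda)f_{-\Lambda},w\rangle=0$, so by Step 1 $F(-\Lambda)=0$ for all large $\Lambda$. The set $\mathbb C\setminus[0,\infty)$ is connected and contains the negative half-line; this is what the nonnegativity of $E$ is for. By the identity theorem $F\equiv0$, and $F(-1)=0$ means $\int_X\tilde f_0\,\overline\psi\,dx=0$.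

For arbitrary $\psi\in C_c^\infty(X)$ the series $\sum_\tau P_\tau\psi$ converges to $\psi$ in $L^2(X)$, and all terms are supported in the compact set $K\operatorname{supp}\psi$, on which $\tilde f_0$ is square integrable. So $\int_X\tilde f_0\,\overline\psi\,dx=0$ for all $\psi$, and $f_0=0$.
\end{proof}

It remains to pass from $S$ to $D_\Gamma$. The operator $S$ dominates $D_\Gamma$ and commutes with it, so the resolvent of $\overline S$ supplies the test vector that the cutoff $\chi^2f$ supplied in \eqref{eq:cutoff}.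

\begin{proof}[Proof of Theorem~\ref{thm:center}]
Let $T=D_\Gamma|_{\mathcal D}$. For $w\in\mathcal D$ we have $\|w\|\le\|(S+1)w\|$, hence
\[
\|Tw\|^2\le\langle Sw,w\rangle\le\langle(S+1)w,w\rangle\le\|(S+1)w\|^2 .
\]
So if $w\in\operatorname{Dom}(\overline S)$ and $w_n\in\mathcal D$ satisfy $w_n\to w$ and $Sw_n\to\overline Sw$, then $w\in\operatorname{Dom}(\overline T)$ and $Tw_n\to\overline Tw$. For $v\in\mathcal D$, since $T$ and $S$ are symmetric, preserve $\mathcal D$ and commute,
\[
\langle Tv,(S+1)v\rangle=\langle v,T(S+1)v\rangle=\langle v,(S+1)Tv\rangle=\langle(S+1)v,Tv\rangle ,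
\]
so this number is real. Passing to the limit, $\langle\overline Tw,(\overline S+1)w\rangle\in\mathbb R$ for all $w\in\operatorname{Dom}(\overline S)$.

Let $T^*f=zf$ with $\operatorname{Im}z\ne0$. Then $\langle Tw,f\rangle=\bar z\langle w,f\rangle$ for $w\in\mathcal D$, and by the same approximation $\langle\overline Tw,f\rangle=\bar z\langle w,f\rangle$ for $w\in\operatorname{Dom}(\overline S)$. By Proposition~\ref{prop:E}, $\overline S\ge0$ is self-adjoint, so we may take $w=(\overline S+1)^{-1}f$:
\[
\langle\overline Tw,(\overline S+1)w\rangle=\bar z\,\langle w,(\overline S+1)w\rangle .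
\]
The left side is real, $\langle w,(\overline S+1)w\rangle$ is real and at least $\|w\|^2$, and $\bar z\notin\mathbb R$. Hence $w=0$ and $f=0$. So $\ker(T^*-z)=0$ for all $z\notin\mathbb R$, and $T$ is essentially self-adjoint.
\end{proof}

With the reduction of Section~\ref{sec:casimir}, this completes the proof of Theorem~\ref{thm:laplacian}.

\begin{remark}
In the setting of Theorem~\ref{thm:center} let $U_1=U_1^*$ and $U_2=U_2^*$ be central, and $D_i=L_{U_i}$. Then the closures of $D_{1,\Gamma}|_{\mathcal D}$ and $D_{2,\Gamma}|_{\mathcal D}$ strongly commute, that is, their spectral projections commute. Indeed, Nelson proved the following \cite[Cor.~9.2]{Nelson}: if $A_1,A_2$ are symmetric operators, $\mathcal D$ is a dense subspace contained in the domains of $A_1^2$, $A_1A_2$, $A_2A_1$, $A_2^2$, if $A_1A_2=A_2A_1$ on $\mathcal D$, and if $(A_1^2+A_2^2)|_{\mathcal D}$ is essentially self-adjoint, then $A_1$ and $A_2$ are essentially self-adjoint and their closures strongly commute. This applies to $A_i=D_{i,\Gamma}|_{\mathcal D}$, because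 Theorem~\ref{thm:center} covers the central element $U_1^2+U_2^2=(U_1^2+U_2^2)^*$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KK}
Fanny Kassel and Toshiyuki Kobayashi,
\emph{Spectral analysis on standard locally homogeneous spaces},
arXiv:1912.12601 (2019).

\bibitem{Nelson}
Nelson,
\emph{Analytic vectors},
Ann.\ of Math.\ \textbf{70} (1959).

\end{thebibliography}
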